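# Coloring Borel graphs of subexponential growth with $\max\{2a,3\}$ colors

## 1. Borel graphs, growth, arboricity, and a question about $2a$ colors

**Definition (Borel graph, Borel chromatic number).** Let $X$ be a standard Borel space. A Borel graph $G$ on $X$ is a graph with vertex set $V(G)=X$ whose edge set, viewed as a symmetric irreflexive subset of $X\times X$, is Borel. The Borel chromatic number $\chi_{\mathrm B}(G)$ is the least $k$ for which there is a proper coloring $f\colon X\to\{0,\dots,k-1\}$ (adjacent vertices get different colors) all of whose color classes $f^{-1}(c)$ are Borel.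

**Example (the rotation graph).** Let $X=\mathbb R/\mathbb Z$, let $\gamma$ be irrational, and join $x$ to $x\pm\gamma$. The edge set is closed, hence Borel. Since $j\gamma\ne0$ in $X$ for every integer $j\neq 0$, the graph is $2$-regular and acyclic: every component is a two-way infinite path. Without the Borel condition two colors suffice. With it they do not. Suppose $A$ is a Borel color class of a proper $2$-coloring. Then $A+\gamma=X\setminus A$, so $A$ has Lebesgue measure $\frac12$, and $A+2\gamma=A$. The Fourier coefficients of the indicator function of $A$ satisfy $\widehat{1_A}(j)=e^{-4\pi i j\gamma}\,\widehat{1_A}(j)$, so they vanish for $j\ne0$. Hence $1_A$ is constant almost everywhere and $A$ has measure $0$ or $1$, a contradiction. Three Borel colors do suffice, by Fact 3 below.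

**Example (the grid graph $\Gamma$).** Let $X=(\mathbb R/\mathbb Z)^2$ and join $(x,y)$ to $(x\pm\gamma,y)$ and to $(x,y\pm\gamma)$, with $\gamma$ irrational. Every component of this $4$-regular Borel graph is a copy of the square grid $\mathbb Z^2$.

**Definition (subexponential growth).** Let $B_G(x,R)$ be the ball of radius $R$ around $x$ in the graph metric of $G$. The graph $G$ has subexponential growth if for each $\epsilon>0$ there is $R_0\in\mathbb N$ such that $|B_G(x,R)|<\exp(\epsilon R)$ for all $x\in V(G)$ and all $R\ge R_0$.

**Example.** In the rotation graph $|B(x,R)|=2R+1$, and in $\Gamma$ we have $|B(x,R)|=2R^2+2R+1$, so both have subexponential growth. In the $3$-regular tree $|B(x,R)|=3\cdot2^R-2\ge 2^R$, so the condition fails for $\epsilon=\ln 2$. Note the uniformity in $x$: the disjoint union of all complete graphs $K_1,K_2,K_3,\dots$ has finite components but not subexponential growth, since its balls of radius $R\geq 1$ have unbounded size. In particular, subexponential growth bounds $|B_G(x,R)|$ uniformly in $x$ for some $R\ge1$, so it bounds the degrees.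

**Definition (arboricity).** Write $|H|$ and $\|H\|$ for the numbers of vertices and edges of $H$. For $|G|\ge2$,
$$a(G):=\sup_H\left\lceil\frac{\|H\|}{|H|-1}\right\rceil,$$
the supremum over all finite subgraphs $H$ of $G$ with $|H|\ge2$; for $|G|\le1$, $a(G):=0$.

**Example.** A forest with at least one edge has arboricity $1$, because a forest on $h$ vertices has at most $h-1$ edges. A cycle $C_\ell$ has arboricity $\lceil \ell/(\ell-1)\rceil=2$. A subgraph of $K_j$ on $i$ vertices has at most $i(i-1)/2$ edges, with equality for $K_i$, so $a(K_j)=\lceil j/2\rceil$ for $j\ge2$. For the grid graph, the horizontal edges form a forest and so do the vertical edges, hence $\|H\|\le2(|H|-1)$ for finite $H$; since $\Gamma$ contains $4$-cycles, $a(\Gamma)=2$.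

**Definition (maximum average degree).** $m(G):=\sup\{2\|H\|/|H| : H \text{ a finite nonempty subgraph of } G\}$.

**Example.** $m(K_j)=j-1$. An $s\times s$ square of the grid has $2s(s-1)$ edges, so its average degree is $4(1-\frac1s)$; as degrees in $\Gamma$ are $4$, $m(\Gamma)=4$.

**Definition (Borel list coloring).** Let $[\mathbb N]^k$ be the countable set of $k$-element subsets of $\mathbb N$, and let $L\colon X\to[\mathbb N]^k$ be Borel. An $L$-coloring of $G[U]$, the subgraph induced on $U\subseteq X$, is a map $f$ on $U$ with $f(x)\in L(x)$ for all $x\in U$.

**Example.** Constant lists $L(x)=\{0,\dots,k-1\}$ give ordinary $k$-colorings. Other lists can be harder: in $K_{2,4}$, give the two vertices on one side the lists $\{0,1\},\{2,3\}$ and the four on the other side $\{0,2\},\{0,3\},\{1,2\},\{1,3\}$. Any choice on the first side uses up both colors of one vertex on the second, so there is no proper coloring from these lists of size $2$, although $K_{2,4}$ is $2$-colorable.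

Now the question. It is known that a Borel graph $G$ of subexponential growth satisfies $\chi_{\mathrm B}(G)\le 2a(G)+1$, and that this is sharp in general, since there are acyclic $2$-regular Borel graphs of linear growth with $\chi_{\mathrm B}=3$; the rotation graph is one. But this sharpness occurs at $a=1$. Is it only an accident of $a=1$? That is: must every Borel graph of subexponential growth satisfy $\chi_{\mathrm B}(G)\le\max\{2a(G),3\}$? The source of the problem is Anton Bernshteyn, "Distributed Algorithms, the Lovász Local Lemma, and Descriptive Combinatorics", arXiv:2004.04905 (2020). The answer is yes.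

**Theorem 1.** If $G$ is a Borel graph of subexponential growth, then $\chi_{\mathrm B}(G)\le\max\{2a(G),3\}$.

This bound is best possible for every $a\ge1$: for $a=1$ take the rotation graph, and for $a\ge2$ take $K_{2a}$, which has arboricity $a$ and chromatic number $2a$.

## 2. Peeling low-degree vertices: $2a$ colors for finite graphs, $2a+1$ in the Borel setting

Suppose first that $G$ is finite with $a=a(G)\ge1$. Every subgraph $H$ with $|H|\ge2$ satisfies $2\|H\|\le 2a(|H|-1)<2a|H|$, so it has a vertex of degree at most $2a-1$ (trivially so if $|H|=1$). Delete such a vertex, color the rest, put the vertex back: $2a$ colors suffice. So finite graphs obey the bound.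

To copy this for Borel graphs we delete many vertices at once. Two facts make such constructions Borel.

**Fact 2 (Lusin–Novikov).** A Borel set in a product of standard Borel spaces with countable sections has Borel projection, and is a countable union of graphs of Borel partial functions.

For a locally finite Borel graph this means that sets and functions defined by quantifying over neighbors, over bounded balls, or over connected sets of bounded size are Borel. For instance, if $Y$ is Borel, then the set of vertices with a neighbor in $Y$ is the projection of $\{(v,u): u\in Y,\ u \text{ adjacent to } v\}$, whose sections over $v$ are finite.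

**Fact 3 (Kechris–Solecki–Todorcevic, *Borel chromatic numbers*, 1999).** A Borel graph with all degrees $\le d$ has a Borel proper $(d+1)$-coloring. Consequently it has a Borel maximal independent set.

For the consequence, process the color classes one after another, adding at each stage every vertex of the class that has no previously chosen neighbor. There are finitely many stages, each Borel by Fact 2. Vertices of one class are not adjacent, so the result is independent; a vertex that was not added has a chosen neighbor, so it is maximal.

For $U\subseteq X$ let $\deg_U(v)$ be the number of neighbors of $v$ in $U$, and for $S\subseteq U$ put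
$$N_U[S]=S\cup\{u\in U: u\text{ has a neighbor in }S\}.$$
For example, in the grid graph $N_X[\{v\}]$ has $5$ elements.

**Proposition 4 (the known bound).** If $G$ is a Borel graph of subexponential growth, then $\chi_{\mathrm B}(G)\le2a(G)+1$.

*Proof.* We may assume that $G$ has an edge. The degrees are bounded, say by $M$, and $a=a(G)$ is finite, because $\|H\|/(|H|-1)\le\frac M2\cdot\frac{|H|}{|H|-1}\le M$ for $|H|\geq 2$. Let $U_0=X$ and
$$U_{i+1}=U_i\setminus\{v\in U_i:\deg_{U_i}(v)\le2a\}.$$

**Survivors expand.** Let $S\subseteq U_{i+1}$ be finite and nonempty, and $T=N_{U_i}[S]$. Every $v\in S$ has at least $2a+1$ neighbors in $U_i$, all of them in $T$. So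
$$(2a+1)|S|\le\sum_{v\in S}\deg_{U_i}(v)\le2\|G[T]\|\le2a(|T|-1)<2a|T|,$$
and $|T|>(1+\frac1{2a})|S|$.

**Nobody survives long.** Choose $R\ge1$ with $|B_G(x,R)|<(1+\frac1{2a})^R$ for all $x$. If $x\in U_R$, start with $S_0=\{x\}$ and put $S_{r+1}=N_{U_{R-r-1}}[S_r]$ for $0\le r<R$. Then $S_r\subseteq U_{R-r}\cap B_G(x,r)$ by induction, and each step multiplies the size by more than $1+\frac1{2a}$. So $|B_G(x,R)|\ge|S_R|\ge(1+\frac1{2a})^R$, a contradiction. Hence $U_R=\varnothing$.

**Coloring back.** Let $p\colon X\to\{0,\dots,M\}$ be a Borel proper coloring (Fact 3). Color the layers $U_{R-1}\setminus U_R$, $U_{R-2}\setminus U_{R-1}$, …, $U_0\setminus U_1$ in this order; inside a layer run through the independent sets given by $p$, and give each vertex the least color not used on a colored neighbor. A vertex of $U_i\setminus U_{i+1}$ sees colored neighbors only in $U_i$, so at most $2a$ of them; $2a+1$ colors suffice. $\square$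

## 3. Peeling stalls at $2a$ colors, and the grid gets past it

With $k=2a$ colors we may only peel vertices with $\deg_U(v)\le2a-1$. The coloring-back step still works. The expansion step does not: survivors now have $\deg_U\ge2a$, and the estimate reads
$$2a|S|\le2\|G[T]\|\le2a(|T|-1),$$
that is, $|T|\ge|S|+1$. Growth by one vertex per round is compatible with subexponential growth, so there is no contradiction. This is a true obstruction: in the grid graph $\Gamma$, where $a=2$ and $k=4$, every vertex has degree $4$, and peeling removes nothing at all.

Still, $\Gamma$ has a Borel $4$-coloring. Consider unit squares, which are induced $4$-cycles. By Fact 3, applied to the bounded-degree graph that joins two distinct squares when they share a vertex or an edge of $\Gamma$ joins them, there is a Borel maximal family of pairwise disjoint, pairwise nonadjacent squares. Let $Z$ be its union. Every vertex lies in some square, so it is at bounded distance from $Z$. Color the vertices outside $Z$ from far to near: by decreasing distance to $Z$, and within one distance by the classes of a Borel proper coloring. When $v\notin Z$ is colored, it has a neighbor closer to $Z$ that is still uncolored,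 so at most $3$ colors are forbidden. Finally, consider a square of the family. Each of its vertices has two neighbors outside the square, all colored, so at least two of the four colors remain for it. It remains to check that a $4$-cycle can be colored from lists of size $2$. If all four lists are equal, alternate. Otherwise some adjacent $u,w$ have different lists, and we give $u$ a color $c\in L'(u)\setminus L'(w)$. Go around the cycle from $u$, away from $w$: each of the next two vertices avoids the color of its predecessor, and $w$ must avoid only its predecessor, because $c\notin L'(w)$.

So a vertex of degree exactly $k$ is no obstacle if it lies in a small set $F$ that can be colored last from lists of size $\deg_{G[F]}(v)$. We need to know which graphs $F$ have this property, and what to do about degree-$k$ vertices that lie in no such $F$.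

## 4. Gallai trees and how few edges they have

A **block** of a finite connected graph is a maximal connected subgraph without a cut vertex of its own. Recall: every edge lies in exactly one block; two blocks share at most one vertex, and a shared vertex is a cut vertex; a connected graph with at least two blocks has an **end block**, one that contains exactly one cut vertex; a block with at least three vertices is $2$-connected and so has minimum degree at least $2$.

**Definition (Gallai tree).** A finite connected graph is a Gallai tree if each of its blocks is a complete graph or an odd cycle ($K_1$ is its own single block).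

**Example.** Trees (all blocks are $K_2$), complete graphs, odd cycles, and two triangles joined by an edge are Gallai trees. The square $C_4$ is not: it is a single block, neither complete nor an odd cycle.

**Fact 5 (Borodin; Erdős–Rubin–Taylor, *Choosability in graphs*, 1980).** If a finite connected graph $H$ is not a Gallai tree and $|L'(v)|\ge\deg_H(v)$ for all $v$, then $H$ has a proper coloring from the lists $L'$.

We proved the case $H=C_4$ above. The hypothesis matters: $K_2$ with both lists equal to $\{0\}$, or a triangle with all lists $\{0,1\}$, has no such coloring.

The next lemma, due to Gallai, says that the bad case is sparse: apart from $K_{k+1}$, a Gallai tree of maximum degree at most $k$ has average degree below $\alpha_k$, which is less than $k$ by a fixed amount. For $k\ge3$ put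
$$\alpha_k:=k-1+\tfrac2k .$$

**Lemma 6 (Gallai).** Let $k\ge3$, and let $H$ be a Gallai tree of maximum degree $\le k$ with $H\ne K_{k+1}$. Then $2\|H\|\le\alpha_k|H|-2$.

Equality holds for $K_k$, since $\alpha_kk-2=k(k-1)$. For $k=3$ it also holds for two triangles joined by an edge: $2\cdot7=\frac83\cdot6-2$.

*Proof.* Write $\alpha=\alpha_k$. We use $\alpha\ge k-1$ and $\alpha\ge\frac83$ (equality at $k=3$; for $k\ge4$, $\alpha>k-1\ge3$).

**Which blocks occur.** No block is $K_j$ with $j>k+1$, because degrees are at most $k$. No block is $K_{k+1}$: its vertices would have all their $k$ neighbors inside it, so by connectedness it would be all of $H$. A triangle is $K_3$ and $3\le k$. So every block is $K_j$ with $1\le j\le k$ or an odd cycle of length at least $5$. We induct on the number of blocks.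

**One block.** For $H=K_j$ the claim $j(j-1)\le\alpha j-2$ reads $j(\alpha-j+1)\ge2$. The left side is concave in $j$, so on $1\le j\le k$ it is smallest at an endpoint. It equals $\alpha\ge2$ at $j=1$ and $k\cdot\frac2k=2$ at $j=k$. For $H=C_\ell$ with $\ell\ge5$ the claim reads $(\alpha-2)\ell\ge2$, and $(\alpha-2)\ell\ge\frac23\cdot5\ge2$.

**At least two blocks, with an end block other than $K_k$.** Let $B$ be an end block with cut vertex $x$, and suppose $B\ne K_k$. Let $H'=H-(B\setminus\{x\})$. Vertices of $B\setminus\{x\}$ have neighbors only in $B$, so a path between two vertices of $H'$ can leave $H'$ only through $x$ and return only through $x$; hence it does not leave, and $H'$ is connected. Its blocks are the blocks of $H$ other than $B$, so $H'$ is a Gallai tree with fewer blocks and maximum degree at most $k$. As $x$ has a neighbor in $B$, $\deg_{H'}(x)\le k-1$, so $H'\ne K_{k+1}$. Now $\|H\|=\|H'\|+\|B\|$ and $|H|=|H'|+|B|-1$. By induction it suffices that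
$$2\|B\|\le\alpha(|B|-1).$$
For $B=K_j$ with $2\le j\le k-1$ this says $j\le\alpha$, which holds. For $B=C_\ell$ with $\ell\ge5$ it says $\frac{2\ell}{\ell-1}\le\alpha$, and $\frac{2\ell}{\ell-1}\le\frac52\le\frac83$.

**At least two blocks, with an end block $K_k$.** Here $2\|B\|\le\alpha(|B|-1)$ would say $k\le\alpha$, which is false, so we remove more. Let $B=K_k$ be an end block with cut vertex $x$. The vertex $x$ has $k-1$ neighbors in $B$, has degree at most $k$, and lies in another block, in which it has a neighbor. So it has exactly one neighbor $y\notin B$. The block containing the edge $xy$ shares only $x$ with $B$, so $x$ has degree $1$ in it; since a block with at least three vertices has minimum degree at least $2$, this block is the single edge $xy$. Let $H'=H-B$, which contains $y$. In $H$, a path from a vertex outside $B$ to $B$ must enter $B$ through $x$, hence passes through $y$ first. So every vertex of $H'$ is joined to $y$ inside $H'$, and $H'$ is connected. Its blocks are the blocks of $H$ other than $B$ and $xy$, or $H'=K_1$ if there are no others. In both cases $H'$ is a Gallai tree with fewer blocks than $H$ and maximum degree at most $k$, and $H'\ne K_{k+1}$ because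 $\deg_{H'}(y)\le k-1$. Since $\alpha k=k(k-1)+2$, induction gives
$$2\|H\|=2\|H'\|+k(k-1)+2\le\alpha|H'|-2+\alpha k=\alpha|H|-2.\qquad\square$$

## 5. Average degree when nothing can be removed, and the general theorem

Here is a computation that explains why sparsity of Gallai trees rescues the argument; the real proof adds error terms. Suppose $S$ is a finite graph from which nothing can be removed: all degrees are at least $k$, and with $A$ the set of vertices of degree exactly $k$ and $D$ the rest, every component of the graph induced on $A$ is a Gallai tree other than $K_{k+1}$. Lemma 6 bounds the degree sum inside $A$ by $\alpha_k|A|$, while the vertices of $A$ have total degree $k|A|$. So at least $(k-\alpha_k)|A|=(1-\frac2k)|A|$ edges go from $A$ to $D$. Let $h=|D|/|S|$. The total degree $\Sigma$ satisfies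
$$\Sigma\ge k|A|+(k+1)|D|=(k+h)|S|,\qquad \Sigma\ge k|A|+(1-\tfrac2k)|A|=(k+1-\tfrac2k)(1-h)|S|.$$
If $D$ is large, the first bound puts the average degree well above $k$; if $D$ is small, the second does, because the few vertices of $D$ absorb many edges. The two bounds agree when $h(k+2-\frac2k)=1-\frac2k$, that is, when $h=c_k$, where
$$c_k:=\frac{k-2}{k^2+2k-2}>0 \qquad (k\ge3).$$
So the average degree is at least $k+c_k$. For example $c_3=\frac1{13}$ and $c_4=\frac1{11}$. When $m(G)\le2a\le k$ this is a contradiction with room to spare, and the room $c_k$ is what we convert into expansion. At $k=2$ the room vanishes: the formula gives $c_2=0$. The rotation graph shows this behavior: all degrees are $2$ and all finite connected pieces are paths, which are Gallai trees.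

**Theorem 7.** Let $k\ge3$. Let $G$ be a Borel graph on a nonempty standard Borel space $X$ with all degrees at most $M$, where $1\le M<\infty$. Assume:

1. $G$ contains no $K_{k+1}$;
2. $m(G)<k+c_k$;
3. for some $\theta>0$ with $4M\theta<k+c_k-m(G)$ and some $R\in\mathbb N$, we have $|B_G(x,R)|<(1+\theta)^R$ for all $x\in X$.

Then for every Borel map $L\colon X\to[\mathbb N]^k$ there is a Borel proper coloring $f$ of $G$ with $f(x)\in L(x)$ for all $x$. In particular $\chi_{\mathrm B}(G)\le k$.

*Proof of Theorem 1 from Theorem 7.* Subexponential growth bounds the degrees by some $M<\infty$. If $G$ has no edges, one color suffices. Otherwise $M\ge1$ and $a:=a(G)\ge1$, and $a\le M$ is finite as in Proposition 4. Let $k=\max\{2a,3\}$.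

Assumption 2: for finite $H$ with $|H|\ge2$, $2\|H\|\le2a(|H|-1)<2a|H|$, and one-vertex subgraphs have no edges. So $m(G)\le2a\le k<k+c_k$.

Assumption 1: if $a=1$, then $k=3$, and $K_4\not\subseteq G$ because $\|K_4\|/3=2>1$. If $a\ge2$, then $k=2a$, and $K_{2a+1}\not\subseteq G$ because $\|K_{2a+1}\|/(2a)=a+\frac12>a$.

Assumption 3: choose any $\theta>0$ with $4M\theta<k+c_k-m(G)$. Subexponential growth with $\epsilon=\ln(1+\theta)$ gives $R$. $\square$

Assumption 1 of Theorem 7 cannot be dropped: $K_{k+1}$ has $m=k<k+c_k$ and bounded balls, and it is not $k$-colorable.

The rest of the notes proves Theorem 7. Fix $G,k,M,\theta,R,L$ as there, and write $m=m(G)$, $\alpha=\alpha_k$, $c=c_k$. Since degrees are at most $M$, $m\le M$. Since $|B_G(x,0)|=1=(1+\theta)^0$, assumption 3 forces $R\ge1$. Let $n$ be an integer with $n\ge|B_G(x,R)|$ for all $x$; assumption 3 shows that it exists.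

## 6. Reducible sets and the extension of colorings

We now say what is peeled in one round: low-degree vertices, as before, and also small sets that can be colored last.

**Definition ($U$-reducible set).** Let $U\subseteq X$ be Borel. A nonempty set $F\subseteq U$ with $|F|\le n$, $G[F]$ connected and $\deg_U(v)\le k$ for all $v\in F$ is $U$-reducible if either

* $F=\{v\}$ and $\deg_U(v)\le k-1$, or
* $G[F]$ is not a Gallai tree.

Let $Q(U)$ be the union of all $U$-reducible sets.

**Example.** In the grid graph with $k=4$, $U=X$ and $n\ge4$, each unit square is $U$-reducible, so $Q(X)=X$. Single vertices are not $U$-reducible there, and neither are paths of length $2$.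

**Measurability.** Fix a Borel linear order of $X$ (carry one over from $\mathbb R$ by a Borel isomorphism with a Borel subset of $\mathbb R$), and identify a finite subset of $X$ with its increasing tuple. The function $\deg_U$ is Borel by Fact 2. For each adjacency pattern on $j\le n$ vertices, the increasing $j$-tuples in $U$ with this pattern form a Borel set, and whether $G[F]$ is connected or a Gallai tree depends only on the pattern. So the family $\Phi$ of $U$-reducible sets is Borel. All connected sets of size at most $n$ that contain $v$ lie in $B_G(v,n)$, so there are boundedly many of them, and $Q(U)$, the projection of $\{(v,F):v\in F\in\Phi\}$, is Borel by Fact 2.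

The size bound $n$ is there so that bounded degree, and hence Fact 3, is available for families of reducible sets.

**Lemma 8 (extension).** Let $U$ be Borel and $Q=Q(U)$. Every Borel proper $L$-coloring of $G[U\setminus Q]$ extends to a Borel proper $L$-coloring of $G[U]$.

*Proof.* **Choosing separated reducible sets.** The purpose of this step is to select reducible sets that do not interact, yet are near every vertex of $Q$. On $\Phi$ consider the graph in which distinct $F,F'$ are joined if $F\cap F'\ne\varnothing$ or some edge of $G$ joins $F$ to $F'$. It is Borel. Its degrees are bounded: if $v\in F$, then $F'$ has a vertex within distance $n$ of $v$, so $F'\subseteq B_G(v,2n)$, a set of size at most $(M+1)^{2n}$. By Fact 3 it has a Borel maximal independent set $\Psi$. Let $Z=\bigcup\Psi\subseteq Q$, a Borel set by Fact 2.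

**Distances to $Z$.** This step produces the order of coloring. Let $v\in Q$, and choose $F\in\Phi$ with $v\in F$; then $F\subseteq Q$. By maximality $F$ is in $\Psi$, or meets a member of $\Psi$, or is joined by an edge to a member of $\Psi$. Since $G[F]$ is connected with at most $n$ vertices, any two of its vertices are at distance at most $n-1$ inside $F$. So $\operatorname{dist}_{G[Q]}(v,Z)\le(n-1)+1=n$. Hence the Borel sets
$$Z_j=\{v\in Q:\operatorname{dist}_{G[Q]}(v,Z)=j\},\qquad 0\le j\le n,$$
partition $Q$, and $Z_0=Z$.

**Coloring $Z_n,Z_{n-1},\dots,Z_1$ in this order.** Fix a Borel proper coloring $p\colon X\to\{0,\dots,M\}$ of $G$ (Fact 3). For each $j$, process the independent sets $Z_j\cap p^{-1}(0),\dots,Z_j\cap p^{-1}(M)$ in turn, and give each vertex $v$ the least color of $L(v)$ that is not used on an already colored neighbor in $U$. Such a color exists: $v$ lies in a reducible set, so $\deg_U(v)\le k$; and since $j\ge1$, $v$ has a neighbor in $Z_{j-1}\subseteq U$, which is still uncolored. So at most $k-1$ of the $k$ colors in $L(v)$ are forbidden. There are finitely many stages. At each stage, for every color $i$, the set of $v$ with a colored neighbor of color $i$ in $U$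 is Borel by Fact 2, and $L$ is a Borel map to a countable set, so the extended coloring is Borel.

**Coloring $Z_0=Z$.** Only the sets $F\in\Psi$ remain. Distinct members of $\Psi$ are disjoint and not joined by edges, so all neighbors of $F$ in $U\setminus F$ lie outside $Z$ and are already colored, and different members can be colored independently. For $v\in F$ let $L'(v)$ be $L(v)$ minus the colors of the neighbors of $v$ in $U\setminus F$. Then
$$|L'(v)|\ge k-\big(\deg_U(v)-\deg_F(v)\big)\ge\deg_F(v),$$
because $\deg_U(v)\le k$. If $F=\{v\}$ with $\deg_U(v)\le k-1$, then $|L'(v)|\ge k-(k-1)=1$, and $v$ can be colored. Otherwise $G[F]$ is not a Gallai tree, and Fact 5 gives a proper coloring of $G[F]$ from the lists $L'$. To choose in a Borel way, enumerate $F$ increasingly as $v_1<\dots<v_j$ and use the lexicographically least such coloring. It depends only on the adjacency pattern and the lists $L'(v_1),\dots,L'(v_j)$. These data form a Borel function of $F$ with values in a countable set, so the resulting coloring of $Z$ is Borel. $\square$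

## 7. Expansion of the surviving sets

We must show that if the vertices of $S$ survive a round, then $S$ expands by the factor $1+\theta$. Compared with Section 5 there are two losses. Edges may leave $S$; if $S$ does not expand, they have few outer endpoints. And components of $G[A]$ may have more than $n$ vertices, in which case non-reducibility says nothing about them directly; the growth assumption lets us cut them into pieces of size at most $n$ while losing few edges.

**Lemma 9 (expansion).** Let $U$ be Borel and $U'=U\setminus Q(U)$. For every finite nonempty $S\subseteq U'$, $|N_U[S]|>(1+\theta)|S|$.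

*Proof.* Let $T=N_U[S]$ and suppose, for a contradiction, that $|T|\le(1+\theta)|S|$. Every $v\in S$ has $\deg_U(v)\ge k$, since otherwise $\{v\}$ would be $U$-reducible. Let
$$A=\{v\in S:\deg_U(v)=k\},\quad D=S\setminus A,\quad h=\frac{|D|}{|S|},\quad \Sigma=\sum_{v\in S}\deg_U(v).$$
Write $e(A)$ for the number of edges of $G[A]$, and $e(\cdot,\cdot)$ for the number of edges between two disjoint sets.

**Upper bound and first lower bound for $\Sigma$.** All neighbors in $U$ of vertices of $S$ lie in $T$. So
$$\Sigma=\sum_{v\in S}\deg_T(v)\le2\|G[T]\|\le m|T|\le m(1+\theta)|S|.\tag{1}$$
Vertices of $D$ have $\deg_U\ge k+1$, hence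
$$\Sigma\ge k|S|+|D|=(k+h)|S|.\tag{2}$$

**Cutting $A$ into small Gallai trees.** This step bounds $e(A)$. Partition $A$ greedily. Let $W\subseteq A$ be the set of vertices not yet assigned to a part. If $W\ne\varnothing$, pick $v\in W$ and let $b_r=|B_{G[W]}(v,r)|$. We have $b_0=1$ and $b_R\le|B_G(v,R)|<(1+\theta)^R$. If $b_{r+1}\ge(1+\theta)b_r$ held for all $0\le r<R$, then $b_R\ge(1+\theta)^R$ would follow; so there is $0\le r<R$ with $b_{r+1}<(1+\theta)b_r$. Let $C=B_{G[W]}(v,r)$ be the next part. Since $A$ is finite, the process ends.

Every edge from $C$ to $W\setminus C$ has its outer endpoint in $B_{G[W]}(v,r+1)\setminus C$, a set of fewer than $\theta|C|$ vertices. As degrees are at most $M$, there are at most $M\theta|C|$ such edges. An edge of $G[A]$ that is not inside a part meets two parts, and it is counted in this way when the earlier of the two is formed, because its other endpoint is then still in $W\setminus C$. Summing over the parts,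
$$e(A)\le\sum_C\|G[C]\|+M\theta|A|.$$
Now consider one part $C$. We have $|C|=b_r\le b_R\le n$, $G[C]$ is connected, and $\deg_U(v)=k$ for all $v\in C$. Since $C\subseteq U'$ is nonempty and disjoint from $Q(U)$, it is not $U$-reducible. So $G[C]$ is a Gallai tree. Its maximum degree is at most $k$, and it is not $K_{k+1}$ by assumption 1. Lemma 6 gives $2\|G[C]\|\le\alpha|C|-2\le\alpha|C|$. Therefore
$$2e(A)\le(\alpha+2M\theta)|A|.\tag{3}$$

**Second lower bound for $\Sigma$.** Here we use that $A$ must send many edges to $D$. Counting degrees in $A$,
$$k|A|=2e(A)+e(A,D)+e(A,T\setminus S),$$
and $e(A,T\setminus S)\le M|T\setminus S|\le M\theta|S|$, because $S\subseteq T$ and $|T|\le(1+\theta)|S|$. Also $\sum_{v\in D}\deg_U(v)\ge e(A,D)$. Hence, by (3) and $2k-\alpha=k+1-\frac2k$,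
$$\begin{aligned}\Sigma&\ge k|A|+e(A,D)\ge2k|A|-2e(A)-M\theta|S|\\&\ge(2k-\alpha)|A|-2M\theta|A|-M\theta|S|\ge\big(k+1-\tfrac2k\big)|A|-3M\theta|S|.\end{aligned}\tag{4}$$

**Combination.** Divide by $|S|$ and use $|A|=(1-h)|S|$. From (1), (2) and (4),
$$m(1+\theta)\ge\max\big\{k+h,\ (k+1-\tfrac2k)(1-h)\big\}-3M\theta.$$
The first term in the maximum increases with $h$ and the second decreases. They are equal when $h(k+2-\frac2k)=1-\frac2k$, that is, when $h=\frac{k-2}{k^2+2k-2}=c$. So the maximum is at least $k+c$ for every $h$, and
$$k+c-m\le m\theta+3M\theta\le4M\theta,$$
using $m\le M$. This contradicts $4M\theta<k+c-m$ in assumption 3. $\square$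

## 8. Exhausting $X$ in $R$ rounds and coloring back

*Proof of Theorem 7.* Let $U_0=X$ and $U_{i+1}=U_i\setminus Q(U_i)$. These sets are Borel by Section 6.

**The set $U_R$ is empty.** Suppose $x\in U_R$. Put $S_0=\{x\}$ and $S_{r+1}=N_{U_{R-r-1}}[S_r]$ for $0\le r<R$. By induction $S_r\subseteq U_{R-r}\cap B_G(x,r)$: if this holds for $r$, then $S_r\subseteq U_{R-r}\subseteq U_{R-r-1}$, so $S_{r+1}$ is defined, lies in $U_{R-r-1}$, and consists of vertices at distance at most $r+1$ from $x$. The set $S_r$ is finite, nonempty and contained in $U_{R-r}=U_{R-r-1}\setminus Q(U_{R-r-1})$, so Lemma 9 with $U=U_{R-r-1}$ and $U'=U_{R-r}$ gives $|S_{r+1}|>(1+\theta)|S_r|$. After $R$ steps,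
$$|B_G(x,R)|\ge|S_R|\ge(1+\theta)^R,$$
which contradicts assumption 3.

**Coloring back.** Start with the empty coloring of $G[U_R]$, where $U_R=\varnothing$. Apply Lemma 8 successively with $U=U_{R-1},U_{R-2},\dots,U_0$: each application extends a Borel proper $L$-coloring of $G[U_{i+1}]=G[U_i\setminus Q(U_i)]$ to one of $G[U_i]$. After $R$ applications we have a Borel proper $L$-coloring of $G[U_0]=G$. Taking $L(x)=\{0,\dots,k-1\}$ for all $x$ gives $\chi_{\mathrm B}(G)\le k$. $\square$

With the deduction in Section 5, this also completes the proof of Theorem 1.
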